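\title{Vertex-transitive graphs whose distinguishing number equals the valency}

\begin{abstract}
The distinguishing number $D(G)$ of a graph $G$ is the least number of colors in a vertex coloring that is preserved by no automorphism other than the identity. We prove that a connected vertex-transitive graph of valency $\Delta\ge4$ other than $K_{\Delta+1}$ and $K_{\Delta,\Delta}$ satisfies $D(G)\le\Delta-1$. Both excluded graphs have $D(G)=\Delta+1$, so the value $D(G)=\Delta$ never occurs for $\Delta\ge4$; for $\Delta\ge5$ this answers a question of Lehner and Verret. For large valency we prove more: if $\Delta\ge1331$ and no two vertices have the same open or closed neighborhood, then $D(G)\le5\Delta^{2/3}+2$, and if $\Delta\ge4096$, then $D(G)\le\lfloor(\Delta+1)/3\rfloor+1$ with the exception of $K_{\Delta+1}$, $K_{\Delta,\Delta}$ and the graphs $C_n[\frac{\Delta}{2}K_1]$.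
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{coloring} of a graph $G$ is any map $c$ from the vertex set to a set of colors; adjacent vertices may have the same color. An automorphism $\alpha$ \emph{preserves} $c$ if $c(\alpha(x))=c(x)$ for every vertex $x$, and $c$ is \emph{distinguishing} if only the identity preserves it. The \emph{distinguishing number} $D(G)$ is the least number of colors in a distinguishing coloring of $G$.

The number $D(G)$ counts the labels that are needed to destroy all symmetry of $G$. It equals $1$ exactly when $G$ has no automorphism other than the identity, so a vertex-transitive graph with at least two vertices has $D(G)\ge2$. Large values are forced by automorphisms that move few vertices: if every transposition of a set of $m$ vertices is an automorphism, these vertices need $m$ different colors, and so $D(K_n)=n$. An automorphism that moves many vertices is easy to destroy, since a single vertex sent to a vertex of another color suffices.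

In a connected graph the valency limits how much symmetry can be concentrated in one place. A greedy argument (Lemma~\ref{lem:greedy}) gives $D(G)\le\Delta+1$ for every connected graph of maximum valency $\Delta$, and $K_{\Delta+1}$ and $K_{\Delta,\Delta}$ attain this bound. The next value, $D(G)=\Delta$, is taken by the star $K_{1,\Delta}$ for every $\Delta\ge2$. For vertex-transitive graphs the situation is less clear.

To describe the small cases we need three products of graphs $X$ and $Y$, all with vertex set $V(X)\times V(Y)$. The vertices $(x,y)$ and $(\bar x,\bar y)$ are adjacent in the \emph{lexicographic product} $X[Y]$ if $x\sim\bar x$, or $x=\bar x$ and $y\sim\bar y$; in the \emph{Cartesian product} $X\mathbin{\square}Y$ if they agree in one coordinate and are adjacent in the other; and in the \emph{direct product} $X\times Y$ if they are adjacent in both coordinates. We write $mK_1$ for the graph with $m$ vertices and no edges, and $W_n=C_n[2K_1]$ for the wreath graph, $n\ge3$. A vertex-transitive graph is \emph{exceptional} if $D(G)\ne2$. The problem that we study, posed by Lehner and Verret \cite{LV}, starts from two known classifications.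
\begin{itemize}
\item[(K3)] The exceptional connected $3$-valent vertex-transitive graphs are $K_4$ and $K_{3,3}$, with distinguishing number $4$, and $Q_3\cong K_4\times K_2$ and the Petersen graph, with distinguishing number $3$.
\item[(K4)] The exceptional connected $4$-valent vertex-transitive graphs are $K_5$ and $K_{4,4}\cong W_4$, with distinguishing number $5$, and $K_3\mathbin{\square}K_3$, $K_4\mathbin{\square}K_2$, $K_5\times K_2$ and $W_n$ for $n\ge3$, $n\ne4$, with distinguishing number $3$.
\end{itemize}
So among connected vertex-transitive graphs the value $D(G)=\Delta$ occurs for $\Delta=2$ (long cycles) and for $\Delta=3$, and does not occur for $\Delta=4$. The question of \cite{LV} is what happens next: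
\begin{quote}
\emph{For $\Delta\ge5$, is there a connected $\Delta$-valent vertex-transitive graph $G$ with $D(G)=\Delta$?}
\end{quote}
Either the valency $4$ is an accident, or the examples of valency $2$ and $3$ are. The heuristic above points to the second alternative. The automorphisms that move fewest vertices are transpositions of two vertices with the same neighbors, and we shall see that in graphs having such transpositions, other than $K_{\Delta+1}$ and $K_{\Delta,\Delta}$, about $\Delta/2$ colors suffice. Our main theorem confirms the guess.

\begin{theorem}\label{thm:main}
Let $\Delta\ge4$ and let $G$ be a connected $\Delta$-valent vertex-transitive graph other than $K_{\Delta+1}$ and $K_{\Delta,\Delta}$. Then $D(G)\le\Delta-1$.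
\end{theorem}

Since $D(K_{\Delta+1})=D(K_{\Delta,\Delta})=\Delta+1$, the answer to the question is no, for every $\Delta\ge5$. Together with (K3) we obtain the list for all valencies.

\begin{corollary}\label{cor:all}
The connected vertex-transitive graphs of valency $\Delta\ge1$ with $D(G)=\Delta$ are exactly the cycles $C_n$ with $n\ge6$, the cube $Q_3$ and the Petersen graph.
\end{corollary}

\begin{proof}
For $\Delta=1$ the only graph is $K_2$, and $D(K_2)=2$. For $\Delta=2$ the graphs are the cycles, and $D(C_n)=2$ exactly when $n\ge6$ (Example~\ref{ex:basic}). The case $\Delta=3$ is (K3). For $\Delta\ge4$ there is no such graph, by Theorem~\ref{thm:main} and Example~\ref{ex:basic}.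
\end{proof}

This is the only place where (K3) is used, and (K4) is not used in any proof. By (K4) the bound $\Delta-1$ is attained for $\Delta=4$. For large valency it is far from the truth. Let $\Gamma(x)$ be the set of neighbors of a vertex $x$ and let $\Gamma[x]=\Gamma(x)\cup\{x\}$. Distinct vertices $x,y$ are \emph{open twins} if $\Gamma(x)=\Gamma(y)$ and \emph{closed twins} if $\Gamma[x]=\Gamma[y]$; open twins are nonadjacent and closed twins are adjacent. A graph is \emph{twin-free} if it has neither kind.

\begin{theorem}\label{thm:large}
Let $G$ be a connected $\Delta$-valent vertex-transitive graph.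
\begin{itemize}
\item[(a)] If $\Delta\ge1331$ and $G$ is twin-free, then $D(G)\le5\Delta^{2/3}+2$.
\item[(b)] If $\Delta\ge4096$, then exactly one of the following holds:
\begin{itemize}
\item[(i)] $G\in\{K_{\Delta+1},K_{\Delta,\Delta}\}$, and $D(G)=\Delta+1$;
\item[(ii)] $\Delta$ is even, $G\cong C_n[\frac\Delta2K_1]$ with $n\ge3$, $n\ne4$, and $D(G)=\frac\Delta2+1$;
\item[(iii)] $D(G)\le\lfloor\frac{\Delta+1}3\rfloor+1$.
\end{itemize}
The bound in \emph{(iii)} is attained for every such $\Delta$ with $\Delta\equiv0$ or $\Delta\equiv 2\pmod3$.
\end{itemize}
\end{theorem}

We do not determine the largest value of $D(G)$ among the graphs of Theorem~\ref{thm:main} when $5\le\Delta<4096$.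

Section~\ref{sec:greedy} contains the greedy argument and settles graphs with twins. Theorem~\ref{thm:main} is proved by saving two colors in the greedy argument: Section~\ref{sec:plan} explains the two obstacles and works an example, Sections~\ref{sec:root} and~\ref{sec:girth} build the starting configurations, and Section~\ref{sec:main} completes the proof. Sections~\ref{sec:lll} and~\ref{sec:tri} prove Theorem~\ref{thm:large} with a random coloring; they depend only on Section~\ref{sec:greedy}.

\section{Greedy colorings and twins}\label{sec:greedy}

Throughout, $V$ is the vertex set of $G$ and $A=\mathrm{Aut}(G)$. We write $A_x$ for the stabilizer of a vertex $x$, $A_{xy}=A_x\cap A_y$, and $A_{(F)}$ for the group of automorphisms that fix every vertex of a set $F\subseteq V$.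

\subsection{Growing a coloring}

The colorings in the proof of Theorem~\ref{thm:main} are built by coloring a small set of vertices and then spreading outward, one neighborhood at a time. Suppose that the set of vertices colored so far is $F$, and that $x\in F$ has an uncolored neighbor. The group $A_{(F)}$ fixes $x$ and preserves $F$, so it permutes $\Gamma(x)\setminus F$. A \emph{step at $x$} colors $\Gamma(x)\setminus F$ so that vertices in the same orbit of $A_{(F)}$ receive different colors; the colored set becomes $F\cup\Gamma(x)$. The number of colors that a step needs is the size of the largest orbit; in particular, an injective coloring of $\Gamma(x)\setminus F$ is always a step. If $G$ is connected and $\emptyset\ne F\ne V$, some vertex of $F$ has an uncolored neighbor.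

\begin{lemma}\label{lem:steps}
Let $c$ be a coloring of $G$ obtained from a coloring of a set $R\subseteq V$ by a sequence of steps. Then the identity is the only automorphism that preserves $c$ and fixes $R$ pointwise.
\end{lemma}

\begin{proof}
Let $\alpha$ preserve $c$ and fix $R$ pointwise. Consider a step at $x$ from the colored set $F$, and suppose that $\alpha$ fixes $F$ pointwise. Then $\alpha\in A_{(F)}$, so $\alpha$ sends each $y\in\Gamma(x)\setminus F$ to a vertex of the same $A_{(F)}$-orbit and the same color, that is, to $y$. By induction on the steps, $\alpha$ fixes every vertex.
\end{proof}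

\begin{lemma}\label{lem:greedy}
A connected graph of maximum valency $q$ has distinguishing number at most $q+1$.
\end{lemma}

\begin{proof}
Give one vertex $u$ the color $0$ and color the rest by steps, each time injectively with colors from $\{1,\dots,q\}$. An automorphism that preserves the coloring fixes $u$, the only vertex of color $0$, so Lemma~\ref{lem:steps} applies with $R=\{u\}$.
\end{proof}

\begin{example}\label{ex:basic}
We have $D(K_{\Delta+1})=\Delta+1$. In $K_{\Delta,\Delta}$ any two vertices on the same side can be transposed, so each side must be colored injectively. With only $\Delta$ colors both sides use all of them, and the map that exchanges the sides and matches equal colors is an automorphism preserving the coloring. Hence $D(K_{\Delta,\Delta})=\Delta+1$, by Lemma~\ref{lem:greedy}. For cycles the lemma gives $D(C_n)\le3$. If $n\le5$, one class of a $2$-coloring has at most two vertices, and a set of at most two vertices of a cycle is preserved by a reflection; so $D(C_n)=3$. If $n\ge6$, give the vertices $0,1,3$ of $C_n$ one color and the others a second color. The three vertices cut the cycle into arcs of different lengths $1$, $2$, $n-3$, so each of them is fixed, and $D(C_n)=2$.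
\end{example}

\subsection{Twins}

The relations $\Gamma(x)=\Gamma(y)$ and $\Gamma[x]=\Gamma[y]$ are equivalence relations on $V$; their classes are the \emph{open} and \emph{closed twin classes}. Automorphisms permute the classes of each kind, so in a vertex-transitive graph all classes of one kind have the same size. Collapsing the classes gives a smaller graph, and $D$ can be computed from it exactly.

\begin{lemma}\label{lem:twins}
\begin{itemize}
\item[(a)] Let $G$ be connected, vertex-transitive and $\Delta$-valent. If the open twin classes have size $m$, then $G\cong X[mK_1]$, where $X$ is connected, vertex-transitive, has no open twins, and has valency $q$ with $\Delta=mq$. If the closed twin classes have size $m$, then $G\cong X[K_m]$, where $X$ is connected, vertex-transitive, has no closed twins, and has valency $q$ with $\Delta+1=m(q+1)$.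
\item[(b)] If $G=X[mK_1]$ and $X$ has no open twins, or $G=X[K_m]$ and $X$ has no closed twins, then
\[
D(G)=\min\Bigl\{k:\binom km\ge D(X)\Bigr\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x\sim y$ lie in different classes and $\bar x$ is a twin of $x$, then $\bar x\sim y$. So two classes are joined by all possible edges or by none. Let $X$ be the graph whose vertices are the classes, two being adjacent when they are joined. An open class is an independent set and a closed class is a clique, which gives the two product decompositions. The graph $X$ is connected because $G$ is, and vertex-transitive because $A$ acts on the classes transitively and by automorphisms of $X$. In $X[mK_1]$ the open neighborhood of $(x,i)$ is the union of the fibers over $\Gamma_X(x)$, and in $X[K_m]$ the closed neighborhood of $(x,i)$ is the union of the fibers over $\Gamma_X[x]$. This gives the valencies, and it shows that twins in $X$ would merge two classes of $G$, so there are none.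

(b) By the same description of neighborhoods, the twin classes of $G$ are the fibers over the vertices of $X$, so every automorphism of $G$ permutes the fibers and induces an automorphism of $X$. Let $c$ be a distinguishing coloring of $G$ with $k$ colors. Transpositions of twins are automorphisms, so each fiber is colored injectively and determines an $m$-set of colors. Color each vertex of $X$ by its $m$-set. If an automorphism $\beta\ne1$ of $X$ preserved this coloring, then the map sending the vertex of color $i$ over $x$ to the vertex of color $i$ over $\beta(x)$ would be a nonidentity automorphism of $G$ preserving $c$. So the coloring of $X$ is distinguishing, and $\binom km\ge D(X)$. Conversely, if $\binom km\ge D(X)$, take a distinguishing coloring of $X$ whose colors are $m$-subsets of a $k$-set, and color each fiber bijectively by its subset. An automorphism of $G$ that preserves this coloring induces the identity on $X$, so it maps each fiber to itself, and it is trivial because the fibers are colored injectively.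
\end{proof}

\begin{example}\label{ex:wreath}
Let $m\ge2$, $n\ge3$ and $n\ne4$. Then $C_n$ has no open twins, and $\binom mm=1<2\le D(C_n)\le3\le\binom{m+1}m$. Hence $D(C_n[mK_1])=m+1$, which is $\frac\Delta2+1$ for the valency $\Delta=2m$. For $m=2$ these are the wreath graphs, with $D(W_n)=3$.
\end{example}

The next proposition shows that no graph with twins does worse than this example, apart from the two graphs excluded in Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:twins}
Let $G$ be as in Theorem~\ref{thm:main}, and suppose that $G$ has open or closed twins. Then $D(G)\le\lfloor\Delta/2\rfloor+1\le\Delta-1$.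
\end{proposition}

\begin{proof}
Let $k=\lfloor\Delta/2\rfloor+1$ and let $m\ge2$, $X$, $q$ be as in Lemma~\ref{lem:twins}(a). We show that $m\le k-1$ and $q\le k-1$. Then $\binom km\ge k\ge q+1\ge D(X)$ by Lemma~\ref{lem:greedy}, and $D(G)\le k$ by Lemma~\ref{lem:twins}(b).

In the open case $q=1$ would give $X=K_2$ and $G=K_{\Delta,\Delta}$. So $q\ge2$, and $\Delta=mq$ with $m,q\ge2$ gives $m,q\le\lfloor\Delta/2\rfloor$. In the closed case $q=0$ would make $G$ complete, and $q=1$ would give $X=K_2$, which has closed twins. So $q\ge2$, and $\Delta=m(q+1)-1$ is at least $3m-1\ge2m$ and at least $2(q+1)-1\ge2q$. Again $m,q\le\lfloor\Delta/2\rfloor$. The last inequality of the proposition says $\lceil\Delta/2\rceil\ge2$.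
\end{proof}

\section{Saving two colors}\label{sec:plan}

In Sections~\ref{sec:plan}--\ref{sec:main}, $\Delta\ge4$ and the colors are $0,1,\dots,\Delta-2$. There are $\Delta-2\ge 2$ \emph{nonzero} colors. A vertex of color $0$ is a \emph{zero}, and a step that uses only nonzero colors is a \emph{nonzero step}. As in Lemma~\ref{lem:greedy}, the color $0$ serves to mark the place where the construction starts. With two colors fewer, the greedy argument meets two obstacles.

\emph{The start.} The first vertex $u$ has $\Delta$ neighbors, and $A_u$ may permute them arbitrarily. With $\Delta-1$ colors two of them have the same color, and they can be told apart only by looking at vertices farther away.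

\emph{The continuation.} Later, a colored vertex $x$ has a colored neighbor $p$, so it has at most $\Delta-1$ uncolored ones. This is one more than the number of nonzero colors. A nonzero step at $x$ is impossible only if $\Gamma(x)\setminus\{p\}$ is uncolored and forms one orbit of $A_{(F)}$. Then the color $0$ has to be used again, and the start must remain recognizable.

The remedy for the first obstacle is visible in a graph of valency $4$.

\begin{example}\label{ex:crown}
Let $G=K_5\times K_2$, with vertices $a_1,\dots,a_5,b_1,\dots,b_5$ and $a_i\sim b_j$ for $i\ne j$. Every permutation of the indices is an automorphism. Two colors do not suffice: among the five pairs $(c(a_i),c(b_i))$ two are equal, and the transposition of the corresponding indices preserves $c$. We construct a distinguishing coloring with $0,1,2$.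

Take $u=a_1$, with neighbors $b_2,b_3,b_4,b_5$. Give the color $0$ to $u$ and to two of its neighbors, $v=b_2$ and $w=b_3$; the two nonzero colors are exactly enough for the other neighbors, $c(b_4)=1$ and $c(b_5)=2$. No further zero will be used. The zeros induce the path $v\,u\,w$, so an automorphism $\alpha$ preserving the final coloring fixes its middle vertex $u$, then fixes $b_4$ and $b_5$, and either fixes or swaps $v$ and $w$. To exclude the swap, look at the private neighbors: $\Gamma(v)\setminus\Gamma(w)=\{a_3\}$ and $\Gamma(w)\setminus\Gamma(v)=\{a_2\}$. A swap would send $a_3$ to $a_2$, so we put $c(a_3)=1$ and $c(a_2)=2$. Now $\alpha$ fixes $v,w,a_2,a_3$. The remaining common neighbors of $v$ and $w$ get $c(a_4)=1$ and $c(a_5)=2$, so they are fixed, and the last vertex $b_1$ gets the color $1$. Hence $D(K_5\times K_2)=3=\Delta-1$.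
\end{example}

Section~\ref{sec:root} carries out this construction in general. For the second obstacle, observe that it forces $A_{xp}$ to be transitive on $\Gamma(x)\setminus\{p\}$. In a vertex-transitive graph this is a strong condition, because it propagates to every vertex. Recall that a group acting on a set is \emph{$2$-transitive} if it is transitive on ordered pairs of distinct points.

\begin{lemma}\label{lem:local}
Let $G$ be a $\Delta$-valent vertex-transitive graph. Then one of the following holds.
\begin{itemize}
\item[(A)] For all adjacent $x,p$, the orbits of $A_{xp}$ on $\Gamma(x)$ have size at most $\Delta-2$.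
\item[(B)] For every $x$, the group $A_x$ is $2$-transitive on $\Gamma(x)$.
\item[(C)] For every $x$, the group $A_x$ has two orbits on $\Gamma(x)$, of sizes $1$ and $\Delta-1$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose that (A) fails for $x,p$. Since $A_{xp}$ fixes $p\in\Gamma(x)$, the large orbit is $\Gamma(x)\setminus\{p\}$. This set lies in one orbit of $A_x$. If $p$ is not in that orbit, the orbits of $A_x$ are $\{p\}$ and $\Gamma(x)\setminus\{p\}$. Otherwise $A_x$ is transitive on $\Gamma(x)$, and it is $2$-transitive: a pair $(a,b)$ can be moved to a pair $(p,b_1)$, and $A_{xp}$ moves $b_1$ to any chosen point other than $p$. An automorphism $\alpha$ with $\alpha(x)=y$ carries the action of $A_x$ on $\Gamma(x)$ to the action of $A_y=\alpha A_x\alpha^{-1}$ on $\Gamma(y)$, so the same alternative holds at every vertex.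
\end{proof}

The three cases are treated as follows. In case (A) the second obstacle never occurs. In case (B), which contains the hypercubes and the graphs $K_{\Delta+1}\times K_2$, the girth (the length of a shortest cycle) decides. If it is $4$, the vertices can be ordered so that each has two colored neighbors when its turn comes, and again no further zero is needed. If it is at least $5$, further zeros are placed, but they never close a cycle, and the start is a cycle of zeros. In case (C) the fixed neighbors form an invariant perfect matching; further zeros are placed at most once in each component of the graph with the matching removed, and the start is the only component with more than one zero.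

\section{A path of zeros as the root}\label{sec:root}

We generalize Example~\ref{ex:crown}. The vertices $v,w$ are taken nonadjacent so that the zeros form a path and its middle vertex is recognizable. They must not be twins, since twins of the same color can be swapped. Once $\Gamma[u]$ is fixed pointwise, we need nonzero steps at $v$ and $w$, and this is the hypothesis on orbits.

\begin{lemma}\label{lem:root}
Let $G$ be a connected $\Delta$-regular graph, $\Delta\ge4$. Let $v,w\in\Gamma(u)$ be distinct and nonadjacent with $\Gamma(v)\ne\Gamma(w)$. Let $P=A_{(\Gamma[u])}$, and assume that all orbits of $P$ on $\Gamma(v)$ and on $\Gamma(w)$ have size at most $\Delta-2$. Put $R=\Gamma[u]\cup\Gamma(v)\cup\Gamma(w)$. Then there is a coloring of $R$ with colors $0,\dots,\Delta-2$ such that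
\begin{itemize}
\item[(1)] the set $S$ of zeros induces the path $v\,u\,w$, or a path $v\,u\,w\,z$ with $z\in\Gamma(w)$, where $z$ can be chosen different from any one vertex prescribed in advance;
\item[(2)] for every coloring $c$ of $V$ that extends it, every automorphism $\alpha$ that preserves $c$ and satisfies $\alpha(S)=S$ fixes $R$ pointwise.
\end{itemize}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=2pt,label=above:$u$] (u) at (0,2.2) {};
\node[circle,fill,inner sep=2pt,label=left:$v$] (v) at (-2.6,1.1) {};
\node[circle,fill,inner sep=2pt,label=right:$w$] (w) at (-0.6,1.1) {};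
\node[draw,rounded corners] (n) at (2.6,1.1) {$1,2,\dots,\Delta-2$};
\node[draw,rounded corners,minimum width=1.3cm] (Y) at (-3.6,0) {$Y$};
\node[draw,rounded corners,minimum width=1.3cm] (B) at (-1.6,0) {$B$};
\node[draw,rounded corners,minimum width=1.3cm] (Z) at (0.4,0) {$Z$};
\draw[thick] (v)--(u)--(w);
\draw (u)--(n) (v)--(Y) (v)--(B) (w)--(B) (w)--(Z);
\end{tikzpicture}
\caption{The root. The vertex $u$ and two nonadjacent neighbors $v,w$ have color $0$; the other $\Delta-2$ neighbors of $u$ have the colors $1,\dots,\Delta-2$. The sets $Y$ and $Z$ consist of the neighbors of $v$ only and of $w$ only, and $B$ of the further common neighbors. The picture shows the case in which no neighbor of $v$ or $w$ is adjacent to $u$.}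
\label{fig:root}
\end{figure}

\begin{proof}
Color $v,u,w$ with $0$, and color the $\Delta-2$ vertices of $\Gamma(u)\setminus\{v,w\}$ bijectively with the nonzero colors. Let
\[
Y=\Gamma(v)\setminus\Gamma(w),\qquad Z=\Gamma(w)\setminus\Gamma(v),\qquad B=(\Gamma(v)\cap\Gamma(w))\setminus\Gamma[u],
\]
so that $R=\Gamma[u]\cup Y\cup Z\cup B$ (Figure~\ref{fig:root}). The sets $Y,Z,B$ are disjoint and contain none of $u,v,w$, because $v\not\sim w$. By regularity $|Y|=|Z|=:s$. We have $s\ge1$ since $\Gamma(v)\ne\Gamma(w)$, and $s\le\Delta-1$ since $u$ is a common neighbor. The group $P$ fixes $u,v,w$, so it preserves $Y$, $Z$, $B$ and $\Gamma(u)$. By hypothesis its orbits on $Y$, $Z$, $B$ have size at most $\Delta-2$.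

Let $c$ and $\alpha$ be as in (2). In the first three cases below $S=\{v,u,w\}$, and we use the following observation: $\alpha$ fixes the middle vertex $u$ of the path, fixes $\Gamma(u)\setminus\{v,w\}$ pointwise because its colors are distinct, and fixes or swaps $v,w$. If it swaps them, then $\alpha(Y)=Z$. If it fixes them, then $\alpha\in P$, and $\alpha$ fixes $R$ pointwise provided that every $P$-orbit in $R\setminus\Gamma[u]$ is colored injectively. So there are two tasks: color the $P$-orbits injectively, and exclude the swap.

\emph{Case 1: $Y\cup Z$ meets $\Gamma(u)$.} Color the rest of $Y\cup Z\cup B$ with nonzero colors, injectively on each $P$-orbit. A vertex of $(Y\cup Z)\cap\Gamma(u)$ is fixed by $\alpha$ and is adjacent to exactly one of $v,w$, so there is no swap.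

In the remaining cases $Y$ and $Z$ are disjoint from $\Gamma[u]$, so they are still uncolored, and we try to give them different multisets of colors.

\emph{Case 2: $s\le\Delta-3$.} Since $1\le s<\Delta-2$, there are two different $s$-sets of nonzero colors. Color $Y$ bijectively with one and $Z$ with the other, and color $B$ with nonzero colors, injectively on each $P$-orbit. Then $\alpha(Y)\ne Z$, so there is no swap.

\emph{Case 3: $s=\Delta-1$.} Here $u$ is the only common neighbor of $v$ and $w$, so $B=\emptyset$. The set $Y$ is too large to be colored injectively, and this is where the hypothesis on $P$ is essential: $Y$ is not a single orbit, so it splits into two nonempty $P$-invariant parts. Give the color $1$ to one vertex in each part, and color the other $\Delta-3$ vertices of $Y$ bijectively with $2,\dots,\Delta-2$. Each part is colored injectively, hence so is each orbit. Color $Z$ in the same way, with the color $2$ as the repeated color. The color $1$ occurs twice in $Y$ and once in $Z$, so there is no swap.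

\emph{Case 4: $s=\Delta-2$.} Injective colorings of $Y$ and $Z$ with nonzero colors would both use all of these colors, and the multisets would agree. We spend a fourth zero instead. The vertices $v,w$ have exactly two common neighbors, $u$ and $r$. If $r\notin\Gamma(u)$, give it the color $1$; in any case $r$ has a nonzero color $b$. Color $Y$ bijectively with the nonzero colors. Since $|Z|=\Delta-2\ge2$, we can choose $z\in Z$ different from the prescribed vertex. Give $z$ the color $0$, and color the $\Delta-3\ge1$ vertices of $Z\setminus\{z\}$ injectively with nonzero colors, one of which is $b$. As $z\not\sim v$ and $z\not\sim u$, the set $S=\{v,u,w,z\}$ induces the path $v\,u\,w\,z$, and $\alpha$ fixes this path pointwise or reverses it. A reversal sends $u$ to $w$, so it maps $\Gamma(u)\setminus S$, whose colors are distinct, onto $\Gamma(w)\setminus S=(Z\setminus\{z\})\cup\{r\}$, in which $b$ occurs twice. This is impossible, so $\alpha$ fixes $v,u,w,z$. Then $\alpha$ preserves the injectively colored sets $\Gamma(u)\setminus\{v,w\}$, $Y$ and $Z$ and fixes them pointwise, and it fixes $r$, the common neighbor of $v,w$ other than $u$.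
\end{proof}

The assumption $\Delta\ge4$ entered through the second nonzero color in Case~3 and through $Z\setminus\{z\}\ne\emptyset$ in Case~4. The cube, with $\Delta=3$ and $s=1=\Delta-2$, would fall under Case~4; there $Z=\{z\}$, no vertex is left to repeat the color $b$, and indeed $D(Q_3)=3$.

\section{Girth at least five: a cycle of zeros as the root}\label{sec:girth}

When $G$ has no short cycles, nothing visible near $u$ prevents $P$ from being transitive on $\Gamma(v)\setminus\{u\}$, so Lemma~\ref{lem:root} is not available, and zeros may be needed again and again in later steps. We therefore choose a root that survives the addition of zeros. A new zero will be placed only on a vertex with a single colored neighbor, so it cannot close a cycle of zeros. No transitivity is needed in this section.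

\begin{proposition}\label{prop:girth}
Let $G$ be a connected $\Delta$-regular graph of girth $g\ge5$, where $\Delta\ge4$. Then $D(G)\le\Delta-1$.
\end{proposition}

\begin{proof}
Let $C=(c_0,\dots,c_{g-1})$ be a shortest cycle. It has no chord, since a chord would give a shorter cycle. No vertex outside $C$ is adjacent to two vertices of $C$: if these were at distance $e\le g/2$ along $C$, there would be a cycle of length $e+2$, and $g\le e+2\le g/2+2$ forces $g\le4$. So the sets $O_i=\Gamma(c_i)\setminus C$ are disjoint, each of size $\Delta-2$.

\emph{The root.} Let $R=C\cup O_0\cup\dots\cup O_{g-1}$. Color $C$ with $0$. Each $O_i$ is colored injectively and misses exactly one of the $\Delta-1$ colors; we use the missing color to mark two consecutive vertices of $C$. Let $O_0$ miss the color $1$, let $O_1$ miss the color $2$, and let $O_i$ miss the color $0$ for $i\ge2$. The zeros $o_0\in O_0$ and $o_1\in O_1$ are nonadjacent, since otherwise $c_0\,o_0\,o_1\,c_1$ would be a $4$-cycle. So the zeros induce $C$ with two pendant vertices.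

\emph{The steps.} Every colored vertex has a colored neighbor, and steps keep this property. While the colored set $F$ is not $V$, take $x\in F$ with $U=\Gamma(x)\setminus F\ne\emptyset$. Then $|U|\le\Delta-1$, and we proceed as follows.
\begin{itemize}
\item If $|U|\le\Delta-2$, color $U$ injectively with nonzero colors.
\item If $|U|=\Delta-1$ and some $y\in U$ has a neighbor $f\in F\setminus\{x\}$, then $y$ is the only common neighbor of $x$ and $f$, as there is no $4$-cycle. So $\{y\}$ is an orbit of $A_{(F)}$. Color $U\setminus\{y\}$ bijectively with the nonzero colors and $y$ with any nonzero color.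
\item Otherwise color $U$ bijectively with all $\Delta-1$ colors.
\end{itemize}
Each of these is a step at $x$. A zero is placed only in the third case. It has no neighbor in $F\setminus\{x\}$, and none in $U$ because there are no triangles. So it joins the subgraph induced by the zeros with degree at most $1$. A cycle of zeros other than $C$ would have a last colored vertex, outside $R$, with two earlier neighbors among the zeros; hence $C$ is the only cycle in the subgraph induced by the zeros of the final coloring.

\emph{Conclusion.} Let $\alpha$ preserve the final coloring. Then $\alpha(C)=C$, and $\alpha(O_i)=O_j$ when $\alpha(c_i)=c_j$. Only $O_0$ misses the color $1$ and only $O_1$ misses the color $2$, so $\alpha$ fixes the adjacent vertices $c_0$ and $c_1$, and hence fixes $C$ pointwise. Each $O_i$ is colored injectively, so $\alpha$ fixes $R$ pointwise. By Lemma~\ref{lem:steps}, $\alpha=1$.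
\end{proof}

The two markers require two nonzero colors. For $\Delta=3$ the proposition fails: the Petersen graph has girth $5$ and distinguishing number $3$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Proposition~\ref{prop:twins} we may assume that $G$ is twin-free. Then the condition $\Gamma(v)\ne\Gamma(w)$ in Lemma~\ref{lem:root} holds for all distinct $v,w$. We go through the cases of Lemma~\ref{lem:local}.

\subsection{Case (A): small orbits}\label{sub:A}

A connected $\Delta$-regular graph that is complete is $K_{\Delta+1}$. So $G$ has two vertices $v,w$ at distance $2$; let $u$ be a common neighbor. Since $P=A_{(\Gamma[u])}$ is contained in $A_{vu}$ and in $A_{wu}$, condition (A) gives the hypothesis of Lemma~\ref{lem:root}. Color $R$ as in the lemma. Every vertex of $R$ has a neighbor in $R$, and steps keep the property that every colored vertex $x$ has a colored neighbor $p$. Then $A_{(F)}\le A_{xp}$, so by (A) a nonzero step at $x$ is possible. Color $V\setminus R$ by nonzero steps. The set of zeros of the final coloring is $S$, so an automorphism that preserves the coloring maps $S$ to $S$, fixes $R$ pointwise by Lemma~\ref{lem:root}, and is trivial by Lemma~\ref{lem:steps}.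

\subsection{Case (B): locally $2$-transitive graphs}

If two neighbors of a vertex $x$ are adjacent, then by $2$-transitivity any two are, $\Gamma[x]$ is a clique with $\Delta+1$ vertices, and $G=K_{\Delta+1}$. So $G$ has no triangles. If the girth is at least $5$, Proposition~\ref{prop:girth} applies. Let the girth be $4$.

The group $A$ is transitive on paths $(v,u,w)$ of length $2$: first move the middle vertex, then use $2$-transitivity on its neighbors. Hence any two vertices at distance $2$ have the same number $\mu$ of common neighbors. Opposite vertices of a $4$-cycle are at distance $2$, so $\mu\ge2$, and $\mu\le\Delta-1$ because there are no open twins.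

Take any $u$ and distinct $v,w\in\Gamma(u)$; they are nonadjacent. The group $P$ preserves the three sets $\{u\}$, $(\Gamma(v)\cap\Gamma(w))\setminus\{u\}$ and $\Gamma(v)\setminus\Gamma(w)$, of sizes $1$, $\mu-1$, $\Delta-\mu$. They partition $\Gamma(v)$ and are nonempty, so each has at most $\Delta-2$ elements. The same holds with $v$ and $w$ exchanged. Color $R$ as in Lemma~\ref{lem:root}.

A nonzero step at $x$ is certainly possible if $x$ has two colored neighbors, and $\mu\ge2$ provides them if we proceed by distance from $u$. Let $L_i$ be the set of vertices at distance $i$ from $u$; then $L_0\cup L_1\subseteq R$. Go through the vertices of $L_1$, then those of $L_2$, and so on, making a step at each vertex $x$ that still has an uncolored neighbor. When $L_{i-1}$ is finished, all of $L_0\cup\dots\cup L_i$ is colored. We check that $x$ has two colored neighbors when its turn comes.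
\begin{itemize}
\item If $x\in\{v,w\}$, then $\Gamma(x)\subseteq R$ and no step is needed.
\item If $x\in L_1\setminus\{v,w\}$, then $x$ and $v$ are at distance $2$, and their $\mu\ge2$ common neighbors lie in $\Gamma(v)\subseteq R$.
\item If $x\in L_i$ with $i\ge2$, a shortest path from $u$ gives $y\in L_{i-2}$ at distance $2$ from $x$. The $\mu\ge2$ common neighbors of $x$ and $y$ lie in $L_{i-1}$, which is colored.
\end{itemize}
So all steps can be made nonzero, the set of zeros is $S$, and Lemmas~\ref{lem:root} and~\ref{lem:steps} show that the coloring is distinguishing.

\subsection{Case (C): an invariant perfect matching}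

\emph{Structure.} Let $x^*$ be the neighbor of $x$ that is fixed by $A_x$; it is unique because $\Delta-1>1$. Put $\Gamma'(x)=\Gamma(x)\setminus\{x^*\}$. From $A_{\alpha(x)}=\alpha A_x\alpha^{-1}$ we get $\alpha(x^*)=\alpha(x)^*$ for $\alpha\in A$. We have $A_x\le A_{x^*}$, and these groups have the same order because $G$ is vertex-transitive; so $A_x=A_{x^*}$. Thus $x$ is a neighbor of $x^*$ fixed by $A_{x^*}$, which means $x^{**}=x$. The edges $xx^*$ therefore form an $A$-invariant perfect matching $M$. The graph $G'=G-M$ is $(\Delta-1)$-regular with neighborhoods $\Gamma'(x)$, and $A$ permutes its components. We call $x^*$ the \emph{partner} of $x$, and write $H^*=\{x^*:x\in H\}$. From now on \emph{component} means component of $G'$. Two examples to keep in mind are $K_\Delta\mathbin{\square}K_2$ and $K_{\Delta-1,\Delta-1}\mathbin{\square}K_2$, where $M$ joins the two layers.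

The gain from the matching is that fixing $x$ fixes $x^*$ for free:
\begin{equation}\label{eq:star}
\text{if $y\in\Gamma'(x)$, the orbits of $A_{xy}$ on $\Gamma(x)$ have size at most $\Delta-2$,}
\end{equation}
because $A_{xy}$ fixes the two neighbors $x^*$ and $y$ of $x$. So nonzero steps spread freely along the edges of $G'$.

\begin{lemma}\label{lem:fill}
Let $F$ be the colored set and $H$ a component, and suppose that some vertex of $H\cap F$ has a $G'$-neighbor in $F$. Then there is a sequence of nonzero steps after which the colored set is $F\cup H\cup H^*$.
\end{lemma}

\begin{proof}
Call $x\in H$ \emph{good} if $x$ and one of its $G'$-neighbors $y$ are colored. The pointwise stabilizer of the colored set lies in $A_{xy}$, so by \eqref{eq:star} a nonzero step is possible at any good vertex with an uncolored neighbor. Make such steps as long as possible; they color only neighbors of vertices of $H$, which lie in $H\cup H^*$. At the end all neighbors of a good vertex $x$ are colored, so every $y\in\Gamma'(x)$ is good, having the colored $G'$-neighbor $x$. The set of good vertices is nonempty and $H$ is connected in $G'$, so every vertex of $H$ is good, and $H\cup H^*$ is colored.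
\end{proof}

The difficulty is confined to the moment when the coloring enters a new component through edges of $M$. We first need a root inside one component. Lemma~\ref{lem:root} with \eqref{eq:star} requires a vertex $u$ with two nonadjacent neighbors in $\Gamma'(u)$, and the next lemma describes $G$ when there is none.

\begin{lemma}\label{lem:cliques}
Either there are $u$ and distinct $v,w\in\Gamma'(u)$ that are nonadjacent in $G$, or every component is a complete graph $K_\Delta$.
\end{lemma}

\begin{proof}
Suppose that there is no such triple. Then for every $u$ the set $Q_u=\{u\}\cup\Gamma'(u)$ is a clique of $G$ with $\Delta$ vertices. Suppose that some $Q_u$ contains an edge $vv^*$ of $M$. Since $u^*\notin Q_u$, we have $u\notin\{v,v^*\}$. The vertex $v$ has $\Delta-1$ neighbors in $Q_u$, among them $v^*$, and one neighbor $q\notin Q_u$; so $\Gamma'(v)=(Q_u\setminus\{v,v^*\})\cup\{q\}$. This set is a clique of $G$ containing $u$ and $q$, so $q\sim u$, and the only neighbor of $u$ outside $Q_u$ is $u^*$. Hence $u^*=q$ is adjacent to $v$ and to all of $Q_u\setminus\{v,v^*\}$. The same argument with $v^*$ in place of $v$ gives $u^*\sim v^*$. Then $Q_u\cup\{u^*\}$ is a clique with $\Delta+1$ vertices and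 $G=K_{\Delta+1}$, which is excluded. So $Q_u$ contains no edge of $M$. It is a clique with $\Delta$ vertices in the $(\Delta-1)$-regular graph $G'$, that is, a component.
\end{proof}

\emph{The first component.} We color $H_0\cup H_0^*$ for a component $H_0$ so that there are at least two zeros and all of them lie in $H_0$.

($\alpha$) Suppose that $v,w\in\Gamma'(u)$ are distinct and nonadjacent, and let $H_0$ be the component containing $u,v,w$. As $u\in\Gamma'(v)\cap\Gamma'(w)$ and $P\le A_{vu}\cap A_{wu}$, the hypothesis of Lemma~\ref{lem:root} holds by \eqref{eq:star}. Color $R$ as in that lemma with $w^*$ as the prescribed vertex. If there is a fourth zero $z$, then $z\in\Gamma'(w)$; so $S\subseteq H_0$. We have $R\subseteq H_0\cup H_0^*$, and $u$ has the colored $G'$-neighbor $v$. Lemma~\ref{lem:fill} extends the coloring to $H_0\cup H_0^*$ without new zeros.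

($\beta$) Otherwise every component is a $K_\Delta$. Take a component $H_0=\{q_1,\dots,q_\Delta\}$. The partner $q_i^*$ is not adjacent to $q_i$ in $G'$, so it lies outside $H_0$. One color must be repeated on $H_0$, and the partners separate the two vertices that share it: color $q_1,q_2$ with $0$, color $q_3,\dots,q_\Delta$ bijectively with the nonzero colors, color $q_2^*$ with $2$ and all other $q_i^*$ with $1$. In this case put $R=H_0\cup H_0^*$.

\emph{The other components.} We color them one at a time, by steps, keeping the following property after $j$ distinct components $H_0,\dots,H_{j-1}$ have been treated: the colored set is $F=\bigcup_{i<j}(H_i\cup H_i^*)$, every zero lies in $H_0\cup\dots\cup H_{j-1}$, and each $H_i$ with $1\le i<j$ contains at most one zero. This holds for $j=1$. Suppose that it holds for $j$ and that $H_0\cup\dots\cup H_{j-1}\ne V$. Since $G$ is connected, an edge leaves this union; it is an edge of $M$, so it ends in a colored vertex of a new component $H_j$. No vertex of $H_j$ is a zero so far.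

If some vertex of $H_j\cap F$ has a $G'$-neighbor in $F$, Lemma~\ref{lem:fill} colors $H_j\cup H_j^*$ without new zeros. Otherwise pick $a\in H_j\cap F$. Then $a\in H_i^*$ for some $i<j$, so $a^*\in F$ and $\Gamma(a)\setminus F=\Gamma'(a)$. Color these $\Delta-1$ vertices bijectively with all $\Delta-1$ colors. This is a step at $a$, and it places one zero, in $H_j$. Now $a$ has a colored $G'$-neighbor, and Lemma~\ref{lem:fill} colors the rest of $H_j\cup H_j^*$ without new zeros. In both cases the property holds for $j+1$. The process ends when all components have been treated.

\emph{Conclusion.} Let $\alpha$ preserve the final coloring. It permutes the components, and $H_0$ is the only one with more than one zero, so $\alpha(H_0)=H_0$. In case ($\alpha$) the zeros in $H_0$ form the set $S$, so $\alpha(S)=S$ and $\alpha$ fixes $R$ pointwise by Lemma~\ref{lem:root}. In case ($\beta$), $\alpha$ fixes $q_3,\dots,q_\Delta$ and fixes or swaps $q_1,q_2$. A swap would also swap $q_1^*$ and $q_2^*$, which have different colors. So $\alpha$ fixes $H_0$ pointwise, and hence also $H_0^*$. In both cases everything outside $R$ was colored by steps, and $\alpha=1$ by Lemma~\ref{lem:steps}.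

In all cases $G$ has a distinguishing coloring with $\Delta-1$ colors, and Theorem~\ref{thm:main} is proved. \qed

\section{Twin-free graphs of large valency}\label{sec:lll}

We prove Theorem~\ref{thm:large}(a). A step separates two neighbors $v,w$ of a fixed vertex by their own colors. Example~\ref{ex:crown} shows a cheaper way: they may have the same color if their private neighborhoods are colored differently. In a twin-free graph private neighborhoods are never empty, and a random coloring does this for all pairs at once.

Let $G$ be connected, $\Delta$-valent, vertex-transitive and twin-free. A \emph{pair} is a set $\{v,w\}$ of two vertices with a common neighbor; $v$ and $w$ may be adjacent. Put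
\[
Y=\Gamma(v)\setminus\Gamma[w],\qquad Z=\Gamma(w)\setminus\Gamma[v].
\]
The sets $\{v\},\{w\},Y,Z$ are disjoint. If $v,w$ have $\lambda\ge1$ common neighbors, then $|Y|=|Z|$ equals $\Delta-\lambda$ when $v\not\sim w$ and $\Delta-1-\lambda$ when $v\sim w$. This number $t$ is the \emph{type} of the pair. Type $0$ would mean that $v,w$ are open twins (if nonadjacent) or closed twins (if adjacent). So
\begin{equation}\label{eq:type}
1\le t\le\Delta-1\qquad\text{and}\qquad\lambda\ge\Delta-1-t .
\end{equation}
A pair is \emph{bad} for a coloring $c$ if $c(v)=c(w)$ and $Y$ and $Z$ carry the same multiset of colors.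

\begin{lemma}\label{lem:bad}
If $G$ has a coloring with $k$ colors and no bad pair, then $D(G)\le k+1$.
\end{lemma}

\begin{proof}
Recolor one vertex $u$ with a new color $0$. There is still no bad pair: if $u\in\{v,w\}$ the colors of $v$ and $w$ differ, if $u\in Y\cup Z$ exactly one of the two multisets contains $0$, and other pairs are unaffected. Let $\alpha$ preserve the new coloring; it fixes $u$. Suppose that $\alpha$ fixes $x$ and that $w=\alpha(v)\ne v$ for some $v\in\Gamma(x)$. Then $\{v,w\}$ is a pair with common neighbor $x$, the vertices $v,w$ have the same color, and $\Gamma(v)$ and $\Gamma(w)=\alpha(\Gamma(v))$ carry the same multiset of colors. Remove the common neighbors from both sets and, if $v\sim w$, remove $w$ from the first and $v$ from the second. What remains are $Y$ and $Z$, with equal multisets, so the pair is bad, a contradiction. Thus $\alpha$ fixes all neighbors of each vertex that it fixes, and $\alpha=1$ by connectedness.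
\end{proof}

The number of pairs grows with $|V|$, which is not bounded in terms of $\Delta$, but each pair interacts with a bounded number of others. This is the setting of the Local Lemma of Erd\H{o}s and Lov\'asz. We use its general form \cite[Lemma 5.1.1]{AS} for events determined by independent random variables: \emph{let each of finitely many events $E$ be determined by a set $V_E$ of mutually independent random variables, and suppose that there are numbers $x_E\in[0,1)$ with
\begin{equation}\label{eq:lll}
\Pr(E)\le x_E\prod_{E'}(1-x_{E'})\quad\text{for all }E,
\end{equation}
where $E'$ runs over the events other than $E$ with $V_{E'}\cap V_E\ne\emptyset$; then with positive probability none of the events occurs.}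

The exponent $2/3$ comes from a conflict between small and large types. An event of large type involves about $2\Delta$ vertices and has probability about $e^{-k}$, so \eqref{eq:lll} allows a total weight of order $k/\Delta$ for the events through one vertex. Events of type $1$ have probability up to $k^{-2}$, and we shall see that at most $4\Delta$ of them pass through a vertex. The condition $\Delta/k^2\lesssim k/\Delta$ reads $k^3\gtrsim\Delta^2$.

\begin{proof}[Proof of Theorem~\ref{thm:large}(a)]
Let $k=\lceil5\Delta^{2/3}\rceil$. With $s=\Delta^{1/3}\ge11$ we have $s^3/2-5s^2=s^2(s/2-5)>1$, and therefore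
\begin{equation}\label{eq:k}
k^3\ge125\Delta^2,\qquad 605\le k\le5\Delta^{2/3}+1\le\Delta/2 .
\end{equation}
Color the vertices independently and uniformly from $\{1,\dots,k\}$. For each pair consider the event that it is bad. An event of type $t$ is determined by the colors of the $2+2t$ vertices of $\{v,w\}\cup Y\cup Z$, which it is said to \emph{involve}. By Lemma~\ref{lem:bad} and \eqref{eq:k} it suffices to show that with positive probability no event occurs.

\emph{Probabilities.} We have $c(v)=c(w)$ with probability $1/k$, independently of the colors on $Y\cup Z$. Condition on the colors of $Y$ and reveal the colors of $Z$ one at a time, deleting each from the multiset of $Y$. When $i$ vertices of $Z$ remain, the next color must occur in the remaining multiset of size $i$, and this has probability at most $\min(i,k)/k$. Multiplying over $i=t,\dots,1$, an event of type $t$ has probability at most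
\[
p_t=\frac{\tau!}{k^{\tau+1}},\qquad\tau=\min(t,k).
\]

\emph{Counting.} Let $N_t$ be the number of pairs of type $t$ that contain a given vertex; by vertex-transitivity it does not depend on the vertex. There are $|V|N_t/2$ pairs of type $t$, each with $|Y\cup Z|=2t$. By vertex-transitivity again, every vertex lies in $Y\cup Z$ for the same number of them, which is $tN_t$ by double counting. So each vertex is involved in exactly $(1+t)N_t$ events of type $t$. This uniformity is the only use of vertex-transitivity in the proof. For fixed $v$ there are $\Delta(\Delta-1)$ paths $v\,x\,w$ with $w\ne v$, and each $w$ is the end of as many paths as it has common neighbors with $v$. Hence $\sum_tN_t\le\Delta(\Delta-1)$. Pairs of small type use many paths: with $T=\lfloor(\Delta-1)/2\rfloor$, a pair of type $t\le T$ has at least $\Delta-1-T\ge(\Delta-1)/2$ common neighbors by \eqref{eq:type}, so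
\begin{equation}\label{eq:count}
\sum_{t\le T}N_t\le2\Delta .
\end{equation}

\emph{Weights.} Put $\ell=k/(4\Delta)\le1/8$ and give each event of type $t$ the weight $x_t=p_te^{(2+2t)\ell}$. The total weight of the events that involve a given vertex is
\[
\sigma=\sum_t(1+t)N_tx_t .
\]
We claim that $\sigma\le\ell/2$ implies \eqref{eq:lll}. Each weight that occurs is at most $\sigma\le\frac12$, and $1-x\ge e^{-2x}$ on $[0,\frac12]$, since $e^{-2x}$ is convex and the inequality holds at both endpoints. The events sharing a vertex with a given event of type $t$ have total weight at most $(2+2t)\sigma$. So the right side of \eqref{eq:lll} is at least $x_te^{-2(2+2t)\sigma}\ge x_te^{-(2+2t)\ell}=p_t$.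

\emph{The bound on $\sigma$.} It remains to prove $\sigma\le\ell/2=k/(8\Delta)$. Let $f(t)=(1+t)x_t$. For $k\le t\le\Delta-1$ we have $p_t=k!/k^{k+1}$ and $1+t\le\Delta$, so
\[
f(t)\le h:=\Delta\,\frac{k!}{k^{k+1}}\,e^{2\Delta\ell}\le\Delta e^{1-k/2}.
\]
The last inequality uses $2\Delta\ell=k/2$ and $k!\le ek(k/e)^k$, which follows from $\sum_{i<k}\ln i\le\int_1^k\ln x\,dx=k\ln k-k+1$. For $1\le t\le k$ we have $f(t)=(t+1)!\,k^{-t-1}e^{(2+2t)\ell}$. The ratio $f(t+1)/f(t)=\frac{t+2}ke^{2\ell}$ increases with $t$, so $f$ first decreases and then increases, and $f(t)\le\max(f(1),f(k))\le f(1)+h$. Thus $f(t)\le f(1)+h$ for all $t$. Moreover $t>T$ implies $t\ge T+1\ge\Delta/2\ge k$, and then $f(t)\le h$. With \eqref{eq:count},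
\[
\sigma\le2\Delta\bigl(f(1)+h\bigr)+\Delta(\Delta-1)h\le2\Delta f(1)+2\Delta^2h .
\]
For the first term, $4\ell=k/\Delta\le\frac12$ gives $f(1)=2e^{4\ell}/k^2\le3.3/k^2$, and by \eqref{eq:k}
\[
2\Delta f(1)\le\frac{6.6\,\Delta^2}{k^3}\cdot\frac k\Delta\le\frac{6.6}{125}\cdot\frac k\Delta<0.053\,\frac k\Delta .
\]
For the second term put $\eta=\Delta^{2/3}\ge121$, so that $\Delta^4=\eta^6$ and $k/2\ge5\eta/2$. The function $\eta^6e^{-5\eta/2}$ decreases for $\eta\ge2.4$, and at $\eta=121<e^5$ it is less than $e^{30-302}$. Hence
\[
2\Delta^3h\le2e\,\Delta^4e^{-k/2}\le2e\,\eta^6e^{-5\eta/2}<1<0.07\,k ,
\]
that is, $2\Delta^2h<0.07\,k/\Delta$. Altogether $\sigma<0.123\,k/\Delta<k/(8\Delta)$. The Local Lemma gives a coloring without bad pairs, and $D(G)\le k+1\le5\Delta^{2/3}+2$.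
\end{proof}

\section{The largest distinguishing numbers for large valency}\label{sec:tri}

By part (a), for large $\Delta$ only twins can make $D(G)$ linear in $\Delta$, and by Lemma~\ref{lem:twins}(b) the value of $D(G)$ is then governed by the class size $m$. The sizes $\Delta+1$ and $\Delta$ give (i), the size $\Delta/2$ gives (ii), and the next possible size is at most $(\Delta+1)/3$.

\begin{proof}[Proof of Theorem~\ref{thm:large}(b)]
Let $k_0=\lfloor\frac{\Delta+1}3\rfloor+1$; then $k_0\ge\frac{\Delta+2}3$. The graphs in (i) and (ii) have the stated distinguishing numbers by Examples~\ref{ex:basic} and~\ref{ex:wreath}. Since $\Delta+1>\frac\Delta2+1>k_0$, at most one alternative holds. Assume that $G$ is not one of the graphs in (i) and (ii); we show $D(G)\le k_0$.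

If $G$ is twin-free, put $s=\Delta^{1/3}\ge16$. Then $s^3/3-5s^2=s^2(s/3-5)\ge256/3>4/3$, so part (a) gives $D(G)\le5s^2+2\le(s^3+2)/3\le k_0$.

Otherwise let $m\ge2$, $X$ and $q$ be as in Lemma~\ref{lem:twins}(a). We have to show $\binom{k_0}m\ge D(X)$, and $D(X)\le q+1$ by Lemma~\ref{lem:greedy}. In the open case, $q=1$ gives $K_{\Delta,\Delta}$, and $q=2$ gives $X=C_n$ with $n\ne4$, because $C_4$ has open twins; this is (ii). So $q\ge3$ and $m\le\Delta/3$. In the closed case $q\ge2$, as in the proof of Proposition~\ref{prop:twins}, so $m\le(\Delta+1)/3$. In both cases $m\le k_0-1$ and $q\le\Delta$.

If $2\le m\le k_0-2$, then, as $k_0\ge7$,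
\[
\binom{k_0}m\ge\binom{k_0}2\ge3k_0\ge\Delta+1\ge D(X).
\]
If $m=k_0-1$, then $m\ge\frac{\Delta-1}3$. In the open case $q=\Delta/m\le3\Delta/(\Delta-1)<4$, and in the closed case $q+1=(\Delta+1)/m\le3(\Delta+1)/(\Delta-1)<4$. So $q\le3$ and $D(X)\le4\le k_0=\binom{k_0}m$. This proves $D(G)\le k_0$.

For sharpness, note that $X[Y]$ is connected and vertex-transitive when $X$ is connected with at least two vertices and both factors are vertex-transitive. If $\Delta=3m$, then $k_0=m+1$. The graph $K_4[mK_1]$ has valency $3m$, the graph $K_4$ has no open twins, and $\binom mm=1<D(K_4)=4\le\binom{m+1}m$; so $D=m+1$. If $\Delta=3m-1$, then again $k_0=m+1$. For $n\ge4$ the graph $C_n[K_m]$ has valency $2m+(m-1)$, the cycle $C_n$ has no closed twins, and $\binom mm=1<D(C_n)\le3\le\binom{m+1}m$; so $D=m+1$.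
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{LV}
Florian Lehner and Gabriel Verret, \emph{Distinguishing numbers of finite $4$-valent vertex-transitive graphs}, arXiv:1810.01522 (2018).

\end{thebibliography}
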